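# Semi-total domination in Cartesian products: the constant one half

## The guess $\gamma_{t2}(G\,\Box\,H)\ge\gamma_{t2}(G)\,\gamma_{t2}(H)$ and the four-cycle

If controlling $G$ takes $k$ vertices and controlling $H$ takes $l$ vertices, one would first guess that controlling the Cartesian product takes at least $kl$ vertices. We test this guess for semi-total domination.

All graphs are finite and simple, and *isolate-free* means that no vertex has degree $0$. We write $d(\cdot,\cdot)$ for distance (infinite between different components), $N(v)$ and $N[v]$ for the open and closed neighborhoods, $N(X)=\bigcup_{v\in X}N(v)$, $N[X]=\bigcup_{v\in X}N[v]$, and $N_2[v]=\{x:d(x,v)\le 2\}$. A set $T$ *dominates* a graph if every vertex outside $T$ has a neighbor in $T$. The least size of a dominating set is $\gamma$.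

**Definition (semi-total domination).** Let $G$ be isolate-free. A *semi-total dominating set* (semi-TD set) is a dominating set $T$ in which every element is within distance $2$ of another element of $T$. The least size of such a set is $\gamma_{t2}(G)$.

**Definition (isolated in $T$).** An element $t$ of a vertex set $T$ is *isolated in $T$* if no other element of $T$ is within distance $2$ of $t$.

So a semi-TD set is a dominating set with no isolated element, and it has at least two elements. Take the path $P_6$ with vertices $1,\dots,6$. The set $\{2,5\}$ dominates, but $d(2,5)=3$, so both elements are isolated in it. Any dominating pair has one element in $\{1,2\}$ and one in $\{5,6\}$, at distance at least $3$. So $\gamma_{t2}(P_6)\geq 3$, and $\{2,4,5\}$ shows $\gamma_{t2}(P_6)=3$. On $P_5$ a dominating pair has one element in $\{1,2\}$ and one in $\{4,5\}$, and only $\{2,4\}$ has distance at most $2$. So $\gamma_{t2}(P_5)=2$, with a *unique* minimum semi-TD set. We shall need this fact.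

**Definition (Cartesian product).** $G\,\Box\,H$ has vertex set $V(G)\times V(H)$, and $(g,h)$, $(g',h')$ are adjacent if and only if $g=g'$ and $hh'\in E(H)$, or $h=h'$ and $gg'\in E(G)$.

Distances add: $d((g,h),(g',h'))=d(g,g')+d(h,h')$. We call $V(G)\times\{h\}$ the *level* $h$ and $\{x\}\times V(H)$ the *column* $x$.

Now the test. Take $G=H=K_2$. Both factors have $\gamma_{t2}=2$, so the guess predicts at least $4$. But $K_2\,\Box\,K_2$ is the four-cycle, and two adjacent vertices of it form a semi-TD set. Thus $\gamma_{t2}(K_2\,\Box\,K_2)=2$: the guess is wrong by a factor of $2$. In a bound $\gamma_{t2}(G\,\Box\,H)\ge c\,\gamma_{t2}(G)\gamma_{t2}(H)$ valid for all isolate-free graphs, $c\le\frac12$.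

It is known that $c=\frac13$ works. The question whether $c=\frac12$ works comes from John Asplund, Randy Davila, and Elliot Krop, "A Vizing-type result for semi-total domination", arXiv:1803.04746 (2018). The answer is yes.

**Theorem 1.** For all isolate-free graphs $G,H$:
$$\gamma_{t2}(G\,\Box\,H)\ge \tfrac12\,\gamma_{t2}(G)\,\gamma_{t2}(H).$$

**Theorem 2 (sharpness).** (a) The constant $\frac12$ is best possible, with equality for arbitrarily large values of both factors: if $G=rK_2$ and $H$ has $s$ components, each with a universal vertex and at least one edge, then $\gamma_{t2}(G)=2r$, $\gamma_{t2}(H)=2s$, $\gamma_{t2}(G\,\Box\,H)=2rs$.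

(b) For connected isolate-free $G,H$: $\gamma_{t2}(G\,\Box\,H)=2$ if and only if one factor is $K_2$ and the other has a universal vertex. Hence, for connected $G,H$ with $\gamma_{t2}(G)=\gamma_{t2}(H)=2$, these are exactly the equality cases of Theorem 1.

## Projection to one factor settles $\gamma_{t2}(G)=2$

One tool will be used again and again.

**Lemma 3 (repair).** Let $T$ dominate an isolate-free graph and have $i$ isolated elements. Then the graph has a semi-TD set of size at most $|T|+i$.

*Proof.* Add one neighbor of each isolated element. An isolated element now has a neighbor in the set, each added vertex has the element it was added for, and the other elements already had a partner. $\blacksquare$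

Suppose now that $\gamma_{t2}(G)=2$. Theorem 1 then asks for
$$\gamma_{t2}(G\,\Box\,H)\ge\gamma_{t2}(H),\tag{1}$$
and this can be done by hand, for every isolate-free $G$. Let $D$ be a minimum semi-TD set of $G\,\Box\,H$, let $m(h)$ be the number of its elements in level $h$, and let $P=\{h:m(h)\ge1\}$. The set $P$ dominates $H$: a vertex $(x,h)$ lies in $D$ or has a neighbor in $D$, so there is an element of $D$ in level $h$ or in a level adjacent to $h$. If $h$ is isolated in $P$, take $(x,h)\in D$ and another element $(x',h')$ of $D$ within distance $2$. Since $d(h,h')\le2$, isolation forces $h'=h$, so $m(h)\ge2$. By Lemma 3,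
$$\gamma_{t2}(H)\le|P|+|\{h:m(h)\ge2\}|\le|P|+\sum_{h\in P}(m(h)-1)=|D|.$$
Note the mechanism: an isolated level pays for its own repair when it carries two elements.

The bound need not be tight here. The path $P_3$ has $\gamma_{t2}=2$, so the bound for $P_3\,\Box\,P_3$ is $2$. Closed neighborhoods in this $3\times3$ grid have size $5$ (center), $4$ (edge midpoints) or $3$ (corners). Two of them could cover all $9$ vertices only if they were disjoint of sizes $5$ and $4$, but the center is adjacent to every edge midpoint. The three vertices of a middle line form a semi-TD set, so $\gamma_{t2}(P_3\,\Box\,P_3)=3$.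

When both values are at least $3$, projection loses too much, and we need a count that uses both factors.

## The double count for ordinary domination

We run the argument first without the distance-$2$ condition. The count is of Clark–Suen type.

**Proposition 4.** For all graphs $G,H$: $\gamma(G\,\Box\,H)\ge\frac12\gamma(G)\gamma(H)$.

*Proof.* Let $S$ be a minimum dominating set of $G$ and choose $\sigma:V(G)\to S$ with $x\in N[\sigma(x)]$ for all $x$. Let $D$ be a minimum dominating set of $G\,\Box\,H$. For $u\in S$ let $D_u=\{(x,g)\in D:\sigma(x)=u\}$, let $P_u\subseteq V(H)$ be the set of levels that meet $D_u$, and let $C_u=V(H)\setminus N[P_u]$. For $h\in V(H)$ let $D^h=\{x:(x,h)\in D\}$.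

The set $P_u\cup C_u$ dominates $H$, so $\gamma(H)\le|D_u|+|C_u|$. In the other direction fix $h$ and consider
$$T_h=D^h\cup\{u\in S:h\notin C_u\}.$$
It dominates $G$. Indeed, if $N[x]\cap D^h=\emptyset$, then $(x,h)$ is dominated by some $(x,h')\in D$ with $h'\in N(h)$. With $u=\sigma(x)$ we have $h'\in P_u$, so $h\notin C_u$ and $u\in T_h$, and $x\in N[u]$. Hence $|S|\le|D^h|+|S|-|\{u:h\in C_u\}|$, that is, $|\{u:h\in C_u\}|\le|D^h|$. Summing over $h$ gives $\sum_u|C_u|\le|D|$, and summing $\gamma(H)\le|D_u|+|C_u|$ over $u\in S$ gives $\gamma(G)\gamma(H)\le2|D|$. $\blacksquare$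

## What isolated elements cost on each side

From here on $G,H$ are isolate-free, $S$ is a minimum semi-TD set of $G$, $k=|S|=\gamma_{t2}(G)$, $D$ is a semi-TD set of $G\,\Box\,H$, and $D^h=\{x:(x,h)\in D\}$. Since $D$ dominates, each $(x,h)$ is *horizontally dominated*, meaning $N[x]\cap D^h\ne\emptyset$, or *vertically dominated*, meaning $(x,h')\in D$ for some $h'\in N(h)$ (possibly both).

The purpose of this section is to find out which properties of an assignment $\varphi:D\to S$ make the double count work. For now $\varphi$ is *any* map from $D$ to $S$. It need not depend on the first coordinate only, and this freedom will be essential. For $u\in S$ put $D_u=\varphi^{-1}(u)$, $m_u(h)=|\{x:(x,h)\in D_u\}|$, and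
$$P_u=\{h:m_u(h)\ge1\},\qquad C_u=V(H)\setminus N[P_u],\qquad A_u=P_u\cup C_u,$$
$$I_u=\{h\in P_u:m_u(h)=1,\ h\text{ isolated in }A_u\},\qquad F_u=C_u\cup I_u .$$
The sets $C_u$ and $I_u$ are disjoint. The set $I_u$ records the levels that cannot pay for their own repair. Three consequences of the definitions will be used constantly.

(4) If $P_u\cap N(h)\ne\emptyset$, then $h\notin F_u$: such an $h$ is in $N[P_u]$, hence not in $C_u$, and it is not isolated in $A_u$.

(5) If $P_u$ contains some $h'$ with $1\le d(h,h')\le2$, then $h\notin I_u$.

(6) If $h\in P_u\cap F_u$, then $h\in I_u$, because $P_u\cap C_u=\emptyset$. In particular $m_u(h)=1$.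

**Lemma 5 ($H$-side).** For any map $\varphi:D\to S$ and every $u\in S$,
$$\gamma_{t2}(H)\le|D_u|+|F_u|.\tag{2}$$

*Proof.* The set $A_u$ dominates $H$. We claim that no $h\in C_u$ is isolated in $A_u$. Take a neighbor $y$ of $h$. If $y\in C_u$, it is the required partner. If not, some $p\in P_u$ has $d(p,y)\le1$, so $d(p,h)\le2$, and $p\ne h$ since $h\notin P_u$. Thus every isolated element of $A_u$ lies in $P_u$, and it belongs to $I_u$ unless $m_u(h)\ge2$. By Lemma 3,
$$\gamma_{t2}(H)\le|C_u|+|P_u|+|I_u|+\sum_{h\in P_u}(m_u(h)-1)=|C_u|+|I_u|+|D_u|=|D_u|+|F_u|.\qquad\blacksquare$$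

For $h\in V(H)$ let $F^h=\{u\in S:h\in F_u\}$ and
$$T_h=D^h\cup(S\setminus F^h).$$
We shall use the dictionary: $h\notin F_u$ means $u\in S\setminus F^h$, and then $u\in T_h$.

**Lemma 6 (what is needed on the $G$-side).** Suppose that for every $h\in V(H)$ the set $T_h$ dominates $G$ and every isolated element of $T_h$ lies in $D^h\cap(S\setminus F^h)$. Then
$$|D^h|\ge|F^h|\quad\text{for all }h,\tag{3}$$
and $\gamma_{t2}(G)\,\gamma_{t2}(H)\le2|D|$.

*Proof.* By Lemma 3, $G$ has a semi-TD set of size at most
$$|D^h\cup(S\setminus F^h)|+|D^h\cap(S\setminus F^h)|=|D^h|+|S\setminus F^h|=|D^h|+k-|F^h|.$$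
It has at least $k$ elements, which gives (3). Hence $\sum_u|F_u|=\sum_h|F^h|\le\sum_h|D^h|=|D|$. Also $\sum_u|D_u|=|D|$. Summing (2) over $u\in S$ gives $k\,\gamma_{t2}(H)\le2|D|$. $\blacksquare$

So an isolated element of $T_h$ can be paid for exactly when it is counted twice, once in $D^h$ and once in $S\setminus F^h$. The whole problem is to find a map $\varphi$ that satisfies the hypothesis of Lemma 6.

## Assigning whole columns

The sensible first attempt is $\varphi(x,g)=\sigma(x)$ with $\sigma:V(G)\to S$ and $x\in N[\sigma(x)]$. We check what it achieves, and what is required of $\sigma$.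

**Domination.** $T_h$ dominates $G$ by the argument of Proposition 4, with (4) in place of the remark on $C_u$.

**Isolated elements of $D^h$.** Let $d\in D^h$ be isolated in $T_h$ and $u=\sigma(d)$. If $u\notin F^h$, then $u\in T_h$ and $d(d,u)\le1$, so $u=d$ and $d\in D^h\cap(S\setminus F^h)$, as desired. If $u\in F^h$, then $h\in I_u$ by (6). Let $(d',h')$ be another element of $D$ within distance $2$ of $(d,h)$. If $h'=h$, then $d'\in D^h$ contradicts isolation. If $d(h,h')=1$, then $d(d,d')\le1$, the vertex $v=\sigma(d')$ is in $S\setminus F^h$ by (4), and $d(d,v)\le2$, so $d=v\in S\setminus F^h$, again as desired. If $d(h,h')=2$, then $d'=d$, so $h'\in P_u$, which contradicts $h\in I_u$ by (5).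

**Isolated elements of $S\setminus F^h$.** Let $v\in S\setminus F^h$ be isolated in $T_h$ and suppose $v\notin D^h$. Then $D^h\cap N_2[v]=\emptyset$, so for every $x\in N[v]$ the vertex $(x,h)$ is only vertically dominated, say by $(x,h')$. The vertex $u=\sigma(x)$ is in $T_h$ by (4), and $d(u,v)\le2$, so $u=v$. Hence $\sigma(x)=v$ for every $x\in N[v]$. This would be a contradiction if

$(\ast)$ for every $v\in S$ some $x\in N[v]$ has $\sigma(x)\ne v$.

So $(\ast)$ would suffice, and the attempt stops exactly here: $(\ast)$ can be impossible. On $P_5$ the minimum semi-TD set is necessarily $S=\{2,4\}$. The vertices $1,2$ must go to $2$, and $4,5$ must go to $4$. Wherever $3$ goes, one of $2,4$ owns its whole closed neighborhood.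

We therefore record how close to $(\ast)$ one can come. Join two elements of $S$ when their distance in $G$ is at most $2$, and let $K$ run over the components of this auxiliary graph. Each $K$ has at least two elements, because $S$ is a semi-TD set. If $u,u'\in N[x]\cap S$, then $d(u,u')\le2$, so $N[x]\cap S$ lies in a single component. We say that $K$ is of *type I* if it contains two vertices adjacent in $G$, and then choose adjacent $a,b\in K$. Otherwise $K$ is of *type II*, and we choose $a,b\in K$ with $d(a,b)=2$. Order $K$ as $a,b,\dots$ so that each $c\in K\setminus\{a,b\}$ has an earlier $p(c)\in K$ with $d(c,p(c))\le2$. This is possible since $K$ is connected in the auxiliary graph. Let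
$$\sigma(x)=\text{the earliest element of }N[x]\cap S,\quad\text{except that }\sigma(b)=b\text{ in type I}.$$
Then $x\in N[\sigma(x)]$ always.

(7) For $c\in K\setminus\{a,b\}$ there is $x_c\in N[c]$ with $\sigma(x_c)$ earlier than $c$. Take $x_c\in N[c]\cap N[p(c)]$. The earliest element of $N[x_c]\cap S$ is $p(c)$ or earlier, and if the exception applies, $\sigma(x_c)=b$ is also earlier than $c$.

In type I we have $\sigma(a)=a$, $\sigma(b)=b$, $b\in N[a]$ and $a\in N[b]$, so neither $a$ nor $b$ owns its closed neighborhood. In type II put $W=N[a]\cap N[b]$. Since $d(a,b)=2$, $W=N(a)\cap N(b)\ne\emptyset$, and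
$$\sigma^{-1}(a)=N[a],\qquad\sigma^{-1}(b)=N[b]\setminus W,\qquad a\in N[a]\setminus W,\qquad b\in N[b]\setminus W.\tag{8}$$
Here $b$ does not own the vertices of $W$. So $(\ast)$ fails only at $v=a$ in components of type II.

**Example (the failure is real).** Let $Y$ be the tree formed by the path $a',a,w,b,d,c,c'$ and a further leaf $p$ attached to $d$. The sets $N[a']$, $N[p]$, $N[c']$ are disjoint, so a dominating set of size $3$ has one element in each of $\{a',a\}$, $\{p,d\}$, $\{c',c\}$. The first of these elements is at distance at least $d(a,d)=3$ from the other two, so $\gamma_{t2}(Y)\ge4$. The set $S=\{a,b,c,p\}$ is a semi-TD set: it dominates, and $d(a,b)=d(b,c)=d(b,p)=2$. No two of its elements are adjacent. Thus $\gamma_{t2}(Y)=4$, and $S$ forms a single component of type II. With the order $a,b,c,p$,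
$$\sigma^{-1}(a)=\{a',a,w\},\quad\sigma^{-1}(b)=\{b,d\},\quad\sigma^{-1}(c)=\{c,c'\},\quad\sigma^{-1}(p)=\{p\},\quad W=\{w\}.$$
Let $H$ be the path $h_1h_2h_3h_4$ and let $D$ be given by
$$D^{h_1}=\{d\},\quad D^{h_2}=\{a',a,w,c,c'\},\quad D^{h_3}=\{a,w,c,p\},\quad D^{h_4}=\{a,d,c\}.$$
This $D$ dominates. In level $h_1$, the vertices $b,d,c,p$ are handled by $d$, and $a',a,w,c'$ from level $h_2$. In level $h_2$, $b$ is handled by $w$, $d$ by $c$, and $p$ from level $h_3$. In level $h_3$, $a',b,d,c'$ are handled by $a,w,c,c$. In level $h_4$, $\{a,d,c\}$ dominates $Y$. Every element has a partner: $(d,h_1)$ has $(c,h_2)$ at distance $2$. In level $h_2$ there are the path $a',a,w$ and the edge $cc'$. In level $h_3$ there are the edge $aw$ and the pair $c,p$ at distance $2$. In level $h_4$ there is the edge $dc$, and $(a,h_4)$ is adjacent to $(a,h_3)$.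

With $\varphi(x,g)=\sigma(x)$ we get $P_a=P_c=\{h_2,h_3,h_4\}$, $P_b=\{h_1,h_4\}$ and $P_p=\{h_3\}$. So $h_1\notin F_a$ and $h_1\notin F_c$ by (4). Further, $C_b=\emptyset$, $d(h_1,h_4)=3$ and $m_b(h_1)=1$, so $h_1\in I_b$. Finally $h_1\in C_p$. Hence $F^{h_1}=\{b,p\}$ while $|D^{h_1}|=1$, and (3) is *false* at $h_1$. The set $T_{h_1}=\{a,c,d\}$ dominates $Y$, but $a$ is isolated in it and is not in $D^{h_1}$.

## The bad levels of a type II component, and a swap between $a$ and $b$

The way past this point is to distribute the elements of $D$, and not the vertices of $G$: a column over $w\in W$ may be given to $a$ in some levels and to $b$ in others. We first find the levels where this is needed.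

In the failing situation with $v=a$, the vertex $a$ is isolated in $T_h$ and $a\notin D^h$, so $D^h\cap N_2[a]=\emptyset$ and $b\in F^h$. The second fact says that $b$ has no element in a level adjacent to $h$ and, if it has an element in level $h$, only one, with no other element of $b$ within distance $2$. But $(b,h)$ must be dominated, so there is such an element in level $h$. This leads to the following definition.

**Definition (bad levels).** Let $K$ be of type II, with $a,b,W$ as above. Then $B\subseteq V(H)$ is the set of all $h$ such that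

* (i) $D^h\cap N_2[a]=\emptyset$;
* (ii) $|D^h\cap N[b]|=1$, and we write $D^h\cap N[b]=\{d_h\}$;
* (iii) there is no $(x,h')\in D$ with $x\in N[b]\setminus W$ and $1\le d(h,h')\le2$.

By (i), $d_h\notin N[a]$, and $d_h\ne b$ because $b\in N_2[a]$. So $d_h\in N[b]\setminus W$ and $d_h\neq b$. In the example, $N_2[a]=\{a',a,w,b\}$ and $N[b]\setminus W=\{b,d\}$, so $h_1\in B$ with $d_{h_1}=d$. The other levels contain $a$ and violate (i), so $B=\{h_1\}$.

**Fact 7.** If $h\in B$ and $g\in N(h)$, then $(w,g)\in D$ for some $w\in W$.

*Proof.* The vertex $(b,g)$ is dominated. If it is horizontally dominated by $(y,g)\in D$ with $y\in N[b]$, then (iii), applied with $d(h,g)=1$, gives $y\in W$. Otherwise $(b,g')\in D$ with $g'\in N(g)$. By (i), $b\notin D^h$, so $g'\ne h$ and $1\le d(h,g')\le2$. Since $b\in N[b]\setminus W$, this contradicts (iii). $\blacksquare$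

**Fact 8.** Distinct $h,h_1\in B$ satisfy $d(h,h_1)\ge3$.

*Proof.* We have $(d_{h_1},h_1)\in D$ with $d_{h_1}\in N[b]\setminus W$, so (iii) for $h$ excludes $1\le d(h,h_1)\le2$. $\blacksquare$

The first change is now clear. In the levels $g\in N(B)$ there are elements $(w,g)$, $w\in W$; give them to $b$. Then every $h\in B$ has a neighbor in $P_b$, so $b\in T_h$ and $a$ is no longer isolated there. The danger is that near such levels $b$ may now own all the relevant elements, so that $b$ becomes isolated in some $T_{h'}$ with $a\in F^{h'}$. As compensation we give the single element $(d_h,h)$ to $a$, which brings $h$ into $P_a$ and keeps nearby levels out of $I_a$. But $d_h\notin N[a]$, so in the domination argument $a$ cannot stand in for $(d_h,h)$. We need $b\in T_g$ for the levels $g$ next to $h$, and this requires another element of $P_b$ near $g$. Where none is at hand, we omit the compensation. This is the role of the next definition.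

**Definition (the subsets $B''$ and $B'$).** $B''$ is the set of $h\in B$ such that $N(h)=\{g\}$ is a singleton and there is no $(x,g')\in D$ with $x\in N[b]\setminus W$, $g'\ne h$ and $d(g,g')\le2$. Put $B'=B\setminus B''$.

In the example $N(h_1)=\{h_2\}$, and $(d,h_4)\in D$ with $d(h_2,h_4)=2$, so $h_1\in B'$. If we replace $D^{h_4}$ by $\{a,w,c,p\}$, then $D$ is still a semi-TD set (level $h_4$ now looks like level $h_3$, and levels $h_1,h_2,h_3$ did not use level $h_4$). Conditions (i)–(iii) for $h_1$ are unaffected, but no element of $D$ outside level $h_1$ has first coordinate in $\{b,d\}$. Then $h_1\in B''$.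

**Definition (the assignment $\varphi$).** Put $\varphi(x,g)=\sigma(x)$ for $(x,g)\in D$, except that for each type II component

* (R1) $\varphi(x,g)=b$ if $x\in W$ and $g\in N(B)$;
* (R2) $\varphi(d_h,h)=a$ if $h\in B'$. These elements $(d_h,h)$ are called *exceptional*.

The rules do not conflict: $d_h\notin W$, and a vertex $x\in N[b]$ has all of $N[x]\cap S$ in the component of $b$, so it is affected by one component only. In the rest of the proof $D_u,P_u,C_u,A_u,I_u,F_u,F^h,T_h$ refer to this $\varphi$. We collect what we need.

(9) If $(x,g)$ is not exceptional, then $x\in N[\varphi(x,g)]$. This is clear for $\sigma$, and in (R1) $x\in W\subseteq N[b]$.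

(10) If $\varphi(x,g)\ne\sigma(x)$, then $\sigma(x)$ lies in a type II component and $\varphi(x,g)\in\{a,b\}$ for that component.

(11) In type II, by (8):

* if $x\in N[a]\setminus W$ (for example $x=a$), then $\varphi(x,g)=a$;
* if $x\in W$, then $\varphi(x,g)=b$ for $g\in N(B)$, and $\varphi(x,g)=a$ otherwise;
* if $x\in N[b]\setminus W$, then $\varphi(x,g)=b$, unless $(x,g)$ is exceptional; $(b,g)$ is never exceptional;
* $\varphi(x,g)=b$ implies $x\in N[b]$.

(12) In type II, $N(B)\subseteq P_b$. This is Fact 7 with (R1).

**Fact 9.** In type II, if $g\in N(B')$, then $g\notin F_b$.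

*Proof.* Let $g\in N(h_0)$ with $h_0\in B'$. By (12), $g\in P_b$. So, by (6) and (5), it suffices to find $g_1\in P_b$ with $1\le d(g,g_1)\le2$. If $h_0$ has degree at least $2$, any other neighbor $g_1$ of $h_0$ is in $P_b$ by (12), and $d(g,g_1)\le2$.

Suppose $N(h_0)=\{g\}$. Since $h_0\notin B''$, there is $(x,g')\in D$ with $x\in N[b]\setminus W$, $g'\ne h_0$ and $d(g,g')\le2$. By (iii) for $h_0$, and since $d(h_0,g)=1$, $g'\ne g$. If $\varphi(x,g')=b$, take $g_1=g'$. Otherwise $(x,g')$ is exceptional by (11), so $g'\in B'$. By Fact 8, $d(h_0,g')\ge3$, so $d(g,g')=2$. A common neighbor $g_1$ of $g$ and $g'$ lies in $N(B)\subseteq P_b$, and $d(g,g_1)=1$. $\blacksquare$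

We use Fact 9 mostly in this form.

(13) If $(x,h')$ is exceptional and $h\in N(h')$, then $h\in N(B')$, so $b\in S\setminus F^h\subseteq T_h$, and $x=d_{h'}\in N[b]$.

In the example, $\varphi(w,h_2)=b$ and $\varphi(d,h_1)=a$, with no other change. Now $P_a=\{h_1,h_2,h_3,h_4\}$ and $P_b=\{h_2,h_4\}$, while $P_c,P_p$ are as before. So $h_1$ has a neighbor in each of $P_a,P_b,P_c$, giving $F^{h_1}=\{p\}$, and (3) holds at $h_1$ with equality.

## Checking the hypothesis of Lemma 6

Fix $h\in V(H)$. We prove three claims. Claim 10 is the domination part. Claims 11 and 12 say together that every isolated element of $T_h=D^h\cup(S\setminus F^h)$ lies in both parts.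

**Claim 10.** $T_h$ dominates $G$.

*Proof.* Let $N[x]\cap D^h=\emptyset$. Then $(x,h')\in D$ for some $h'\in N(h)$. Let $u=\varphi(x,h')$. Since $h'\in P_u\cap N(h)$, (4) gives $u\in T_h$. If $(x,h')$ is not exceptional, $x\in N[u]$ by (9). If it is exceptional, (13) gives $b\in T_h$ and $x\in N[b]$. $\blacksquare$

**Claim 11.** If $d\in D^h$ is isolated in $T_h$, then $d\in D^h\cap(S\setminus F^h)$.

*Proof.* Let $u=\varphi(d,h)$.

**Step 1: $(d,h)$ is not exceptional.** Suppose it is; then $h\in B'$ and $d=d_h$. By (12), $N(h)\subseteq P_b$, and $N(h)\ne\emptyset$. So $h\notin F_b$ by (4), and $b\in T_h$. Since $d\in N[b]$ and $d\ne b$, $d$ is not isolated, a contradiction. Hence $d\in N[u]$ by (9).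

**Step 2: reduction to $h\in I_u$.** If $u\notin F^h$, then $u\in T_h$ and $d(d,u)\le1$. Isolation gives $u=d$, so $d\in S\setminus F^h$ and we are done. Assume from now on $u\in F^h$. As $h\in P_u$, (6) gives $h\in I_u$.

Now we use that $D$ is a semi-TD set: let $(d',h')\in D$ be another element within distance $2$ of $(d,h)$, and let $v=\varphi(d',h')$.

**Step 3: partner in the same level or an adjacent level.** If $h'=h$, then $d'\in T_h$, $d'\ne d$ and $d(d,d')\le2$, a contradiction. If $d(h,h')=1$, then $d(d,d')\le1$, and $v\in S\setminus F^h$ by (4). If $(d',h')$ is not exceptional, then $d'\in N[v]$, so $d(d,v)\le2$; isolation gives $d=v\in S\setminus F^h$, and we are done. If $(d',h')$ is exceptional, (13) gives $b\in S\setminus F^h$ and $d'\in N[b]$, so $d(d,b)\le2$; isolation gives $d=b\in S\setminus F^h$, and we are done.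

**Step 4: partner two levels away.** If $d(h,h')=2$, then $d'=d$. If $v=u$, then $h'\in P_u$ contradicts $h\in I_u$ by (5). So $\varphi$ takes two values on the elements of $D$ in column $d$. By (11) (and since $\varphi=\sigma$ on all other columns), for some type II component either $d\in N[b]\setminus W$ or $d\in W$. Three possibilities remain, and each one leads to a contradiction.

*$d\in N[b]\setminus W$.* As $(d,h)$ is not exceptional, $u=b$. As $v\ne u$, $(d,h')$ is exceptional, so $h'\in B$. But $(d,h)\in D$, $d\in N[b]\setminus W$ and $d(h,h')=2$, which contradicts (iii) for $h'$.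

*$d\in W$ and $u=b$.* By (11), $h\in N(h_0)$ for some $h_0\in B$. If $h_0\in B'$, then $h\notin F_b$ by Fact 9, contradicting $u\in F^h$. If $h_0\in B''$, then $(d_{h_0},h_0)$ is not exceptional, so $\varphi(d_{h_0},h_0)=b$ and $h_0\in P_b\cap N(h)$. By (4), $h\notin F_b$, again a contradiction.

*$d\in W$ and $u=a$.* Here $h\in I_a$. Take $g\in N(h)$ and look at how $(a,g)$ is dominated. Suppose vertically, by $(a,g')\in D$ with $g'\in N(g)$. Then $\varphi(a,g')=a$, so $g'\in P_a$, and $d(g',h)\le2$. By (5), $g'=h$. Then $(a,h)$ and $(d,h)$ are two elements of $D_a$ in level $h$ (they differ, since $a\notin W$), contradicting $m_a(h)=1$. So $(a,g)$ is horizontally dominated: $(y,g)\in D$ with $y\in N[a]$. Since $h\in I_a$, (5) gives $g\notin P_a$, so $\varphi(y,g)\ne a$. By (11), $y\in W$ and $\varphi(y,g)=b$. So $g\in P_b\cap N(h)$, whence $h\notin F_b$ by (4) and $b\in T_h$. But $d\in W\subseteq N(b)$, so $d$ is not isolated, a contradiction. $\blacksquare$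

**Claim 12.** If $v\in S\setminus F^h$ is isolated in $T_h$, then $v\in D^h$.

*Proof.* Suppose $v\notin D^h$.

**Step 1: all elements next to level $h$ over $N[v]$ belong to $v$.** Since $N_2[v]\cap T_h=\{v\}$ and $v\notin D^h$, we have $D^h\cap N_2[v]=\emptyset$. For $x\in N[v]$ we have $N[x]\subseteq N_2[v]$, so $(x,h)$ is not horizontally dominated. Hence some $(x,h')\in D$ has $h'\in N(h)$. Moreover:

(14) For every $x\in N[v]$, every $(x,h')\in D$ with $h'\in N(h)$ has $\varphi(x,h')=v$.

To see this, let $u=\varphi(x,h')$. By (4), $u\in T_h$. If $(x,h')$ is not exceptional, then $x\in N[u]$, so $d(u,v)\le2$ and $u=v$ by isolation. If it is exceptional, then $u=a\in T_h$, and (13) gives $b\in T_h$ and $x\in N[b]$. So $d(b,v)\le2$ and $b=v$ by isolation. But $a\in T_h$ and $d(a,b)=2$, so $v=b$ is not isolated. Hence the exceptional case does not occur.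

Let $K$ be the component of $v$. The remaining steps contradict (14) or a consequence of it.

**Step 2: $v=c\notin\{a,b\}$.** Take $x_c\in N[c]$ from (7). Then $\sigma(x_c)\ne c$ lies in $K$. By (10), $\varphi(x_c,\cdot)$ is $\sigma(x_c)$ or an element of $\{a,b\}$, hence never $c$. As Step 1 provides an element $(x_c,h')\in D$ with $h'\in N(h)$, this contradicts (14).

**Step 3: $K$ of type I and $v\in\{a,b\}$.** Here $\varphi=\sigma$ on the columns $a$ and $b$. If $v=a$, use $x=b\in N[a]$, for which $\sigma(b)=b$. If $v=b$, use $x=a\in N[b]$, for which $\sigma(a)=a$. Both contradict (14).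

**Step 4: $K$ of type II and $v=a$.** This is the case that defeated the column assignment. Isolation gives $b\notin T_h$, so $b\in F^h$. Take $w\in W\subseteq N[a]$. By Step 1 and (14) there is $(w,g)\in D$ with $g\in N(h)$ and $\varphi(w,g)=a$. By (11), $g\notin N(B)$, so $h\notin B$. We reach a contradiction by showing $h\in B$.

Condition (i) holds: $D^h\cap N_2[a]=\emptyset$.

Condition (ii): $(b,h)$ is not vertically dominated, since $(b,h')\in D$ with $h'\in N(h)$ would give $\varphi(b,h')=b$, so $h'\in P_b$ and $h\notin F_b$ by (4). So $D^h\cap N[b]\ne\emptyset$. Each $y\in D^h\cap N[b]$ satisfies $y\notin W$ by (i), and $(y,h)$ is not exceptional, as $h\notin B$. So $\varphi(y,h)=b$. Hence $h\in P_b\cap F_b$, and (6) gives $h\in I_b$ and $m_b(h)=1$. Since all elements of $D^h\cap N[b]$ are counted by $m_b(h)$, $|D^h\cap N[b]|=1$.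

Condition (iii): suppose $(x,h')\in D$ with $x\in N[b]\setminus W$ and $1\le d(h,h')\le2$. If $\varphi(x,h')=b$, then $h'\in P_b$ contradicts $h\in I_b$ by (5). Otherwise $(x,h')$ is exceptional and $h'\in B'$. If $d(h,h')=1$, then $h\in N(B')$, so $h\notin F_b$ by Fact 9, a contradiction. If $d(h,h')=2$, a common neighbor $g_1$ of $h$ and $h'$ lies in $N(B)\subseteq P_b$ and is adjacent to $h$, so $h\notin F_b$ by (4), a contradiction.

Thus $h\in B$, the desired contradiction.

**Step 5: $K$ of type II and $v=b$.** This is where (R2) is needed. Isolation gives $a\notin T_h$, so $a\in F^h$. Take $w\in W\subseteq N[b]$. By Step 1 and (14) there is $(w,g)\in D$ with $g\in N(h)$ and $\varphi(w,g)=b$. By (11), $g\in N(h_0)$ for some $h_0\in B$. Since $d_{h_0}\in D^{h_0}\cap N[b]$ while $D^h\cap N_2[b]=\emptyset$, we have $h\ne h_0$. Also $d(h,h_0)\le2$ through $g$.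

We show $h_0\in B'$. If $h_0$ has degree at least $2$, this is clear. Suppose $N(h_0)=\{g\}$. Step 1 with $x=b$ gives $(b,h_2)\in D$ with $h_2\in N(h)$. By (i) for $h_0$, $b\notin D^{h_0}$, so $h_2\ne h_0$. Moreover $d(g,h_2)\le2$ through $h$, and $b\in N[b]\setminus W$. So $(b,h_2)$ is an element that keeps $h_0$ out of $B''$.

Hence $\varphi(d_{h_0},h_0)=a$ by (R2), so $h_0\in P_a$. By (5), $h\notin I_a$. As $a\in F^h$, we get $h\in C_a$. But $(a,h)$ is dominated by $D$. If vertically, by $(a,h')\in D$ with $h'\in N(h)$, then $\varphi(a,h')=a$ and $h'\in P_a$, contradicting $h\in C_a$. If horizontally, there is $y\in N[a]\cap D^h$. As $D^h\cap N_2[b]=\emptyset$ and $W\subseteq N_2[b]$, $y\notin W$. So $\varphi(y,h)=a$ by (11) and $h\in P_a$, again contradicting $h\in C_a$. $\blacksquare$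

**Proof of Theorem 1.** By Claims 10, 11 and 12, the hypothesis of Lemma 6 holds for $\varphi$. So $\gamma_{t2}(G)\,\gamma_{t2}(H)\le2|D|$ for every semi-TD set $D$ of $G\,\Box\,H$. Take $D$ minimum. $\blacksquare$

## Equality: products of $rK_2$, and pairs that dominate a product

We prove Theorem 2. Recall that every semi-TD set has at least two elements, and that $\gamma_{t2}$ is additive over components, since a set is a semi-TD set if and only if its part in each component is one.

**Proof of (a).** A connected graph with a universal vertex $c$ and at least one edge has $\gamma_{t2}=2$: take $c$ and a neighbor. So $\gamma_{t2}(rK_2)=2r$ and $\gamma_{t2}(H)=2s$. The product $rK_2\,\Box\,H$ is the disjoint union of $rs$ graphs $K_2\,\Box\,H_j$, each component $H_j$ of $H$ occurring $r$ times. Let $1,2$ be the vertices of $K_2$ and $c$ a universal vertex of $H_j$. The two adjacent vertices $(1,c),(2,c)$ dominate $K_2\,\Box\,H_j$, so this graph has $\gamma_{t2}=2$. Therefore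
$$\gamma_{t2}(rK_2\,\Box\,H)=2rs=\tfrac12(2r)(2s).$$
In particular no constant larger than $\frac12$ is possible.

**Proof of (b).** The "if" part is the computation just made, with $r=s=1$. Conversely, let $G,H$ be connected with at least two vertices each, and let $\{(g,h),(g',h')\}$ be a semi-TD set of $G\,\Box\,H$. We use that a vertex is dominated only by vertices that share a coordinate with it.

*Case $g=g'$* (the case $h=h'$ is symmetric). Then $h\ne h'$. For $x\ne g$ and $y\notin\{h,h'\}$, the vertex $(x,y)$ shares no coordinate with either of the two vertices, so it would be undominated. Such an $x$ exists, so there is no such $y$: $V(H)=\{h,h'\}$ and, as $H$ is connected, $H=K_2$. For $x\ne g$ the vertex $(x,h)$ shares no coordinate with $(g,h')$, so it is dominated by $(g,h)$ and $x$ is adjacent to $g$. Thus $g$ is universal in $G$.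

*Case $g\ne g'$ and $h\ne h'$.* The two vertices are within distance $2$, and distances add, so $gg'\in E(G)$ and $hh'\in E(H)$. If both factors had at least three vertices, a vertex $(x,y)$ with $x\notin\{g,g'\}$ and $y\notin\{h,h'\}$ would be undominated. So, by symmetry, say $V(G)=\{g,g'\}$ and $G=K_2$. For $y\notin\{h,h'\}$ the vertex $(g,y)$ shares no coordinate with $(g',h')$, so it is dominated by $(g,h)$ and $y$ is adjacent to $h$. Also $h'$ is adjacent to $h$. Thus $h$ is universal in $H$.

For the last assertion of (b): when $\gamma_{t2}(G)=\gamma_{t2}(H)=2$, equality in Theorem 1 means $\gamma_{t2}(G\,\Box\,H)=2$. $\blacksquare$
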